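\title{Rectifiable metric manifolds in which Lipschitz images of open sets are null}

\begin{abstract}
Let $M$ be a closed connected smooth manifold of dimension $n\ge2$. We construct a metric on $M$, inducing its topology, that is linearly locally contractible, has finite Hausdorff $n$-measure and positive lower $n$-density almost everywhere, and for which every locally Lipschitz map from an open subset of $\mathbb R^n$ has image of measure zero. This answers in the negative a question from a paper of Basso, Marti and Wenger. The space is $n$-rectifiable and quasisymmetric to a Riemannian manifold, and every ball of radius $r$ at most the diameter has measure at least $cr^n$. The conclusion persists for continuous maps with an upper gradient locally in the Lorentz space $L^{n,1}$ and fails for $L^{n,q}$ with $q>1$. The obstruction is a dense countable set of points that lie on no nonconstant rectifiable curve.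
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,d)$ be a metric space and $B(x,r)$ its open balls. The Hausdorff $n$-measure of $E\subset X$ is
\[
\mathcal H^n(E)=\lim_{\sigma\searrow0}\ \inf\Big\{\alpha_n2^{-n}\sum_k(\operatorname{diam}E_k)^n:\ E\subset\bigcup_kE_k,\ \operatorname{diam}E_k\le\sigma\Big\},
\]
where $\alpha_n$ is the volume of the unit ball of $\mathbb R^n$. It is an outer measure for which Borel sets are measurable. With this normalization it is Lebesgue measure $\mathcal L^n$ on $\mathbb R^n$ and the volume on a Riemannian $n$-manifold. An $L$-Lipschitz map $\phi$ multiplies diameters by at most $L$, so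
\begin{equation}\label{eq:lipH}
\mathcal H^n(\phi(E))\le L^n\,\mathcal H^n(E).
\end{equation}
The space $X$ is \emph{linearly locally contractible} if there is $\Lambda\ge1$ such that every ball $B(x,r)$ with $0<r<\Lambda^{-1}\operatorname{diam}X$ is contractible inside $B(x,\Lambda r)$. This makes the local contractibility of a manifold quantitative: the contraction leaves the ball only by a fixed factor, at all points and all scales. The \emph{length} of a curve (a continuous map) $\gamma:[a,b]\to X$ is the supremum of $\sum_kd(\gamma(t_{k-1}),\gamma(t_k))$ over all partitions of $[a,b]$, and $\gamma$ is \emph{rectifiable} if its length is finite.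

Let $n\ge2$ and let $M$ be a closed (compact, without boundary), connected, oriented, smooth $n$-manifold. The following question comes from \cite{BMW}, where it is stated that the answer is not known.

\begin{quote}
\textbf{Question.} Let $X$ be a linearly locally contractible metric space homeomorphic to $M$, with $\mathcal H^n(X)<\infty$ and $\liminf_{r\searrow0}r^{-n}\mathcal H^n(B(x,r))>0$ for $\mathcal H^n$-almost every $x\in X$. Is there a Lipschitz map $f:U\to X$, defined on an open set $U\subset\mathbb R^n$, with $\mathcal H^n(f(U))>0$?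
\end{quote}

Three simple cases show what the hypotheses do. If $X$ is a Riemannian manifold, the inverse of a chart, restricted to a small ball, is such a map.

In dimension one the answer is yes, and finiteness of the measure suffices. Let $X$ be homeomorphic to a circle with $\mathcal H^1(X)<\infty$, and let $\gamma$ be an injective curve in $X$. A subarc with endpoints $x,y$ has $\mathcal H^1$-measure at least $d(x,y)$, by \eqref{eq:lipH} for the function $d(x,\cdot)$, which maps it onto an interval containing $[0,d(x,y)]$. The subarcs of a partition overlap only in endpoints, so $\gamma$ has length at most $\mathcal H^1(X)$, and its arc length parametrization is the required map.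

Finally, let $d_0$ be a Riemannian distance on $M$, let $0<\beta<1$, and consider the \emph{snowflake} $(M,d_0^{1-\beta})$. Its balls are $d_0$-balls, so small balls contract inside themselves. A curve $\gamma$ whose endpoints have $d_0$-distance $t>0$ has infinite length: cutting at the first times when the $d_0$-distance from the initial point equals $kt/N$ gives a sum of at least $N(t/N)^{1-\beta}$. Hence Lipschitz maps from connected open sets are constant. The snowflake is excluded by the finiteness of the measure, since sets of $d_0$-diameter $t_k\le\sigma$ have $\sum t_k^{n(1-\beta)}\ge\sigma^{-n\beta}\sum t_k^n$, which forces $\mathcal H^n=\infty$.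

One would guess that the answer is yes. The two measure conditions say that $X$ is $n$-dimensional near almost every point. If one has a Lipschitz map from some set $E\subset\mathbb R^n$ onto a set of positive measure, linear local contractibility invites one to extend it to a neighborhood of $E$, cell by cell, with control on the diameters of the images. But the contractions are only continuous, and nothing forces them to move points along rectifiable curves. The answer is no, for every $n\ge2$ and every $M$; orientability plays no role.

\begin{theorem}\label{thm:main}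
Let $n\ge2$, let $M$ be a closed connected smooth $n$-manifold, and let $\beta\in(0,\frac12]$. There is a metric $d$ on $M$, inducing the manifold topology, such that $X=(M,d)$ satisfies:
\begin{itemize}
\item[(1)] $X$ is linearly locally contractible;
\item[(2)] $\mathcal H^n(X)<\infty$;
\item[(3)] $\liminf_{r\searrow0}r^{-n}\mathcal H^n(B(x,r))>0$ for $\mathcal H^n$-almost every $x\in X$;
\item[(4)] $\mathcal H^n(f(U))=0$ for every open $U\subset\mathbb R^n$ and every locally Lipschitz $f:U\to X$.
\end{itemize}
\end{theorem}

The parameter $\beta$ measures how far $d$ is from a Riemannian distance. To say this, and more about $X$, we recall four definitions.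

A homeomorphism $\phi:Y\to X$ of metric spaces is \emph{quasisymmetric with control function} $\Theta$, a homeomorphism of $[0,\infty)$, if $d_X(\phi(x),\phi(y))\le\Theta(\tau)\,d_X(\phi(x),\phi(w))$ whenever $x\ne w$ and $\tau=d_Y(x,y)/d_Y(x,w)$. The space $X$ is \emph{$n$-rectifiable} if $\mathcal H^n$-almost all of it is covered by countably many Lipschitz images of subsets of $\mathbb R^n$. A Borel function $g:Y\to[0,\infty]$ is an \emph{upper gradient} of $\phi:Y\to X$ if $d_X(\phi(x),\phi(y))\le\int_\gamma g\,ds$ for every rectifiable curve $\gamma$ in $Y$ from $x$ to $y$; the integral is $\int_0^Tg(\tilde\gamma(t))\,dt$, where $\tilde\gamma:[0,T]\to Y$ is the arc length parametrization, which is $1$-Lipschitz. On a measure space with measure $|\cdot|$, a measurable $g\ge0$ lies in the \emph{Lorentz space} $L^{n,q}$ if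
\[
\int_0^\infty\lambda^{q-1}|\{g>\lambda\}|^{q/n}\,d\lambda<\infty\quad(1\le q<\infty),\qquad\sup_{\lambda>0}\lambda\,|\{g>\lambda\}|^{1/n}<\infty\quad(q=\infty).
\]
Since $\int g^n=n\int_0^\infty\lambda^{n-1}|\{g>\lambda\}|\,d\lambda$, we have $L^{n,n}=L^n$. For $U\subset\mathbb R^n$ open, $g\in L^{n,1}_{\mathrm{loc}}(U)$ means $g|_K\in L^{n,1}(K)$ for all compact $K\subset U$. This holds if $g\in L^p_{\mathrm{loc}}(U)$ with $p>n$, because Chebyshev's inequality gives $|K\cap\{g>\lambda\}|^{1/n}\le C\lambda^{-p/n}$.

\begin{theorem}\label{thm:more}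
Let $d_0$ be the distance of a Riemannian metric on $M$ and $H=9^\beta$, which tends to $1$ as $\beta\to0$. The space $X=(M,d)$ that we construct from $d_0$ to prove Theorem~\ref{thm:main} has moreover the following properties.
\begin{itemize}
\item[(a)] $d_0\le d\le Cd_0^{1-\beta}$ for a constant $C$. The identity $(M,d_0)\to X$ is quasisymmetric with control function $\Theta(\tau)=H\max(\tau,\tau^{1-\beta})$. For small $r$, every ball $B(x,r)$ is contractible inside $B(x,Hr)$.
\item[(b)] There is $c>0$ with $\mathcal H^n(B(x,r))\ge cr^n$ for all $x\in X$ and $0<r\le\operatorname{diam}X$.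
\item[(c)] Up to an $\mathcal H^n$-null set, $X$ is a countable union of Borel sets on which the identity $(M,d_0)\to X$ is bi-Lipschitz. In particular $X$ is $n$-rectifiable, so Lipschitz images of positive measure of non-open subsets of $\mathbb R^n$ exist and cover almost all of $X$.
\item[(d)] If $U\subset\mathbb R^n$ is open and $f:U\to X$ is continuous with an upper gradient in $L^{n,1}_{\mathrm{loc}}(U)$, then $\mathcal H^n(f(U))=0$. On the other hand, the identity $(M,d_0)\to X$ has an upper gradient lying in $L^{n,q}(M)$ for every $q>1$, in particular in $L^n(M)$. So the exponent $1$ in $L^{n,1}$ cannot be replaced by any $q>1$.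
\end{itemize}
\end{theorem}

Part (c) shows that the guess above fails exactly at the extension step: Lipschitz maps $E\to X$ with image of positive measure exist, and by Theorem~\ref{thm:main}(4) none of them extends to a Lipschitz map on an open neighborhood of $E$.

The proof rests on two facts. First, one can choose $d\ge d_0$ with finite measure so that a dense sequence of points $z_i$ is \emph{blocked}: no nonconstant $d$-rectifiable curve passes through any $z_i$. Second, a Lipschitz image of an open set that has positive measure has interior points in $M$, so it contains some $z_i$; a segment in the domain then maps to a rectifiable curve through $z_i$. Section~\ref{sec:model} blocks one point in the plane, Sections~\ref{sec:scale} and~\ref{sec:space} construct $X$, Section~\ref{sec:measure} estimates its measure, and Sections~\ref{sec:maps} and~\ref{sec:lorentz} treat maps from open sets.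

\section{Blocking one point in the plane}\label{sec:model}

Let $n=2$ and $\eta(r)=r\log(1/r)$. On the punctured disk $\{0<|x|<1/e\}$ measure lengths with the weight $\omega(x)=1/\eta(|x|)$ and areas with $\omega^2$. Let $A_k=\{e^{-k-1}\le|x|\le e^{-k}\}$ for $k\ge1$. With $\ell=\log(1/r)$, a curve crossing $A_k$ has weighted length at least, and $A_k$ has weighted area exactly,
\[
\int_{e^{-k-1}}^{e^{-k}}\frac{dr}{\eta(r)}=\int_k^{k+1}\frac{d\ell}{\ell}=\log\frac{k+1}k,\qquad2\pi\int_{e^{-k-1}}^{e^{-k}}\frac{r\,dr}{\eta(r)^2}=2\pi\Big(\frac1k-\frac1{k+1}\Big).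
\]
The lengths sum to infinity and the areas to $2\pi$. In dimension $n$ the total volume is $n\alpha_n\int_1^\infty\ell^{-n}\,d\ell$, which is finite exactly when $n\ge2$.

The difficulty is that the distance defined as the infimum of weighted lengths puts the origin at infinite distance, so it is not a metric on the disk. We need a metric that is close to $\omega|dx|$ at very small scales, where length and area are computed, but lets points jump across $A_k$ cheaply. The snowflake $|x-y|^{1/2}$ has cheap jumps. At scale $t$ it charges $t^{-1/2}$ per unit of Euclidean length, and this equals $\omega(x)$ when $t=\delta(x):=\eta(|x|)^2$. So we use the snowflake near $x$ at scales above $\delta(x)$ and switch it off below. The function $F_a(t)=t/\sqrt{t+a}$ does this: it lies between $\sqrt{t/2}$ and $\sqrt t$ for $t\ge a$, and between $t/\sqrt{2a}$ and $t/\sqrt a$ for $t\le a$. Extend $\delta$ by the constant $e^{-2}$ to the plane. Lemmas~\ref{lem:metric} and~\ref{lem:psi} below, with $\beta=\frac12$, give a metric $d_\delta$ on $\mathbb R^2$ with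
\[
\tfrac13F_{\delta(x)}(|x-y|)\le d_\delta(x,y)\le F_{\delta(x)}(|x-y|).
\]
Now $d_\delta(x,y)\le|x-y|^{1/2}$, so the origin is at finite distance, and one jump across $A_k$ costs at most $e^{-k/2}$. A curve cannot jump. On the disk $|x|\le e^{-k}$ we have $\delta\le a_k:=k^2e^{-2k}$. Cut a curve that crosses $A_k$ inside this disk into steps of Euclidean size at most $a_k$. A step of size $t$ costs at least $t/(3\sqrt{2a_k})$, and the sizes add up to at least $(1-1/e)e^{-k}$, so the crossing has $d_\delta$-length at least $(1-1/e)/(3\sqrt2\,k)$. The origin is blocked. The area stays finite: on $A_k$ we have $d_\delta(x,y)\le\omega(x)|x-y|\le\frac{e^{k+1}}{k+1}|x-y|$, so \eqref{eq:lipH} bounds the $\mathcal H^2$-measure of $A_k$ by $\pi e^2/(k+1)^2$.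

One blocked point is not enough, since a map may avoid it: away from the origin $d_\delta$ is locally bi-Lipschitz to the Euclidean metric. We therefore block a dense sequence of points and add the resulting metrics with small coefficients.

\section{Snowflaking above a variable scale}\label{sec:scale}

Fix $\beta\in(0,\frac12]$ and $H=9^\beta$. For $a\ge0$ let $F_a(0)=0$ and $F_a(t)=t\,(t+a)^{-\beta}$ for $t>0$. This function is non-increasing in $a$, and it is increasing in $t$ because $F_a(t)=t^{1-\beta}\big(\frac t{t+a}\big)^\beta$. Moreover, for $t>0$ and $\tau\ge0$,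
\begin{equation}\label{eq:F}
F_a(t)\le t^{1-\beta},\qquad F_a(t)\le a^{-\beta}t,\qquad F_a(\tau t)\le\max(\tau,\tau^{1-\beta})\,F_a(t),
\end{equation}
with $0^{-\beta}=\infty$. For the last inequality, let $\tau>0$ and write $F_a(\tau t)/F_a(t)=\tau\big(\frac{t+a}{\tau t+a}\big)^\beta$; the fraction in parentheses is at most $1$ if $\tau\ge1$ and at most $1/\tau$ if $\tau\le1$.

Given a scale function $\delta$, the expression $F_{\delta(x)}(d_0(x,y))$ is not symmetric, and there is no reason for it to satisfy the triangle inequality. We symmetrize it and take the infimum over chains. The risk is that a chain saves much by passing through points where $\delta$ is large. If $\delta$ is Lipschitz this cannot happen, because only $d_0(x,y)+\delta$ matters, and this quantity changes by a bounded factor on the ball of radius $d_0(x,y)$ about $x$.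

\begin{lemma}\label{lem:metric}
Let $(Y,d_0)$ be a metric space and let $\delta:Y\to[0,\infty)$ be $2$-Lipschitz. There is a metric $d_\delta$ on $Y$ with
\begin{equation}\label{eq:twosided}
H^{-1}F_{\delta(x)}(d_0(x,y))\le d_\delta(x,y)\le F_{\delta(x)}(d_0(x,y))\qquad\text{for all }x,y\in Y.
\end{equation}
\end{lemma}

\begin{proof}
Put $\rho(x,x)=0$ and $\rho(x,y)=t\,(t+\delta(x)+\delta(y))^{-\beta}$ for $t=d_0(x,y)>0$. Since $\delta(y)\le\delta(x)+2t$, we have $t+\delta(x)\le t+\delta(x)+\delta(y)\le3(t+\delta(x))$, and therefore
\begin{equation}\label{eq:rho}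
3^{-\beta}F_{\delta(x)}(d_0(x,y))\le\rho(x,y)\le F_{\delta(x)}(d_0(x,y)).
\end{equation}
Let $d_\delta(x,y)$ be the infimum of $\sum_{k=1}^N\rho(x_{k-1},x_k)$ over all finite chains $x=x_0,x_1,\dots,x_N=y$. It is symmetric because $\rho$ is, it satisfies the triangle inequality because chains can be concatenated, and $d_\delta\le\rho$ gives the upper bound in \eqref{eq:twosided}.

For the lower bound let $t=d_0(x,y)>0$ and $a=\delta(x)$. Take a chain as above, put $t_k=d_0(x_{k-1},x_k)$, and let $j$ be the first index with $d_0(x,x_j)\ge t$. For $k\le j$ we have $d_0(x,x_{k-1})<t$, hence $\delta(x_{k-1})\le a+2t$. By \eqref{eq:rho} and the monotonicity of $F$,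
\[
\rho(x_{k-1},x_k)\ge3^{-\beta}F_{a+2t}(t_k)\ge3^{-\beta}F_{a+2t}(\min(t_k,t))\ge3^{-\beta}\min(t_k,t)\,(3t+a)^{-\beta}.
\]
Also $\sum_{k\le j}\min(t_k,t)\ge t$: either some term equals $t$, or the sum is $\sum_{k\le j}t_k\ge d_0(x,x_j)\ge t$. So the chain costs at least $3^{-\beta}t\,(3t+a)^{-\beta}\ge9^{-\beta}t\,(t+a)^{-\beta}=H^{-1}F_a(t)$. This is the lower bound, and it shows that $d_\delta(x,y)>0$ for $x\ne y$.
\end{proof}

Below the scale $\delta(x)$ the metric $d_\delta$ stretches $d_0$ by about $\delta(x)^{-\beta}$. To obtain the weight of Section~\ref{sec:model} we need $\delta^\beta=\eta$ as a function of the distance to the blocked point. Define $\eta:[0,\infty)\to[0,1/e]$ by $\eta(0)=0$, $\eta(r)=r\log(1/r)$ for $0<r\le1/e$ and $\eta(r)=1/e$ for $r\ge1/e$. It is continuous and non-decreasing. Put $\psi=\eta^{1/\beta}$.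

\begin{lemma}\label{lem:psi}
The function $\psi$ is non-decreasing and $2$-Lipschitz.
\end{lemma}

\begin{proof}
Let $\kappa=1/\beta\ge2$. For $0<r<1/e$ put $\ell=\log(1/r)>1$, so that $\eta(r)=\ell e^{-\ell}$ and $\eta'(r)=\ell-1$. From $\ell e^{-\ell}\le e^{-1}$ and $\ell^2e^{-\ell}\le4e^{-2}$ we get
\[
0\le\psi'(r)=\kappa\,(\ell e^{-\ell})^{\kappa-2}\,\ell e^{-\ell}(\ell-1)\le\kappa\,e^{2-\kappa}\cdot4e^{-2}=4\kappa e^{-\kappa}\le8e^{-2}<2,
\]
because $\kappa e^{-\kappa}$ decreases for $\kappa\ge1$. Since $\psi$ is continuous on $[0,\infty)$ and constant on $[1/e,\infty)$, the claim follows.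
\end{proof}

This is the only place where $\beta\le\frac12$ is used; elsewhere $0<\beta<1$ suffices. For $\beta=1$ the derivative $\psi'=\ell-1$ would be unbounded.

\section{The space $X$}\label{sec:space}

Fix a Riemannian metric on $M$ with distance $d_0$, volume $|\cdot|=\mathcal H^n_{d_0}$, balls $B_0(x,r)$, diameter $D_0$ and injectivity radius $i_0>0$. Identify each tangent space isometrically with $\mathbb R^n$. Then $\exp_x$ is a diffeomorphism from $B(0,i_0)$ onto $B_0(x,i_0)$ with $d_0(x,\exp_xv)=|v|$. By compactness there is $s_0\in(0,i_0)$ such that $\exp_x:B(0,s_0)\to(B_0(x,s_0),d_0)$ is $2$-bi-Lipschitz for every $x$, that is, it changes distances by a factor between $\frac12$ and $2$. By \eqref{eq:lipH},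
\begin{equation}\label{eq:vol}
|B_0(x,r)|\ge2^{-n}\alpha_nr^n\quad(0<r\le s_0),\qquad|B_0(x,r)|\le C_0r^n\quad(r>0),
\end{equation}
with $C_0=\max(2^n\alpha_n,|M|s_0^{-n})$.

Let $(z_i)_{i\ge1}$ be a dense sequence in $M$. The function $\delta_i=\psi(d_0(\cdot,z_i))$ is $2$-Lipschitz by Lemma~\ref{lem:psi}. Let $d_i=d_{\delta_i}$ be the metric of Lemma~\ref{lem:metric}, and let $\omega_i=\delta_i^{-\beta}=1/\eta(d_0(\cdot,z_i))$, a continuous function $M\to(0,\infty]$ that is infinite only at $z_i$. Define
\[
d=d_0+\sum_{i\ge1}4^{-i}d_i,\qquad\Omega=1+\sum_{i\ge1}4^{-i}\omega_i:M\to[1,\infty],\qquad X=(M,d).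
\]
The summand $d_0$ makes Riemannian charts Lipschitz on $X$, and $d\ge4^{-i}d_i$ will keep $z_i$ blocked. By \eqref{eq:twosided} and \eqref{eq:F}, $d_i\le d_0^{1-\beta}$ and $d_i(x,y)\le\omega_i(x)d_0(x,y)$ for $x\ne y$. Hence the series for $d$ converges, $d$ is a metric, and
\begin{gather}
d_0\le d\le d_0+d_0^{1-\beta}\le C_1d_0^{1-\beta},\qquad C_1=1+D_0^\beta,\label{eq:holder}\\
d(x,y)\le\Omega(x)\,d_0(x,y)\qquad\text{for }x\ne y.\label{eq:Omega}
\end{gather}
By \eqref{eq:holder}, $d$ induces the topology of $M$. The function $\Omega$ is an increasing limit of continuous functions, hence Borel. We write $B_d$ and $\mathcal H^n_d$ for the balls and the Hausdorff measure of $X$.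

The scale functions $\delta_i$ differ, but the last inequality in \eqref{eq:F} does not depend on the scale. So all $d_i$ distort ratios of distances in the same controlled way, and this survives summation.

\begin{proposition}\label{prop:qs}
The identity $(M,d_0)\to X$ is quasisymmetric with control function $\Theta(\tau)=H\max(\tau,\tau^{1-\beta})$. For $0<r<i_0$ every ball $B_d(x,r)$ is contractible inside $B_d(x,Hr)$, and $X$ is linearly locally contractible.
\end{proposition}

\begin{proof}
Let $t=d_0(x,w)>0$ and $d_0(x,y)=\tau t$. By \eqref{eq:twosided} and \eqref{eq:F},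
\[
d_i(x,y)\le F_{\delta_i(x)}(\tau t)\le\max(\tau,\tau^{1-\beta})F_{\delta_i(x)}(t)\le\Theta(\tau)\,d_i(x,w).
\]
Also $d_0(x,y)=\tau d_0(x,w)\le\Theta(\tau)d_0(x,w)$. Summing gives $d(x,y)\le\Theta(\tau)d(x,w)$.

Let $0<r<i_0$. Since $d_0\le d$, we have $B_d(x,r)\subset B_0(x,r)$, so $h(w,\theta)=\exp_x((1-\theta)\exp_x^{-1}w)$ is defined and continuous on $B_d(x,r)\times[0,1]$, with $h(w,0)=w$ and $h(w,1)=x$. For $w\ne x$ the point $y=h(w,\theta)$ has $d_0(x,y)\le d_0(x,w)$, so $d(x,y)\le\Theta(1)d(x,w)<Hr$; and $h(x,\theta)=x$. Thus $h$ contracts $B_d(x,r)$ inside $B_d(x,Hr)$. With $\Lambda=\max(H,\operatorname{diam}X/i_0)$, every $r<\Lambda^{-1}\operatorname{diam}X$ satisfies $r<i_0$ and $Hr\le\Lambda r$.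
\end{proof}

Together with \eqref{eq:holder}, this proves Theorem~\ref{thm:main}(1) and Theorem~\ref{thm:more}(a).

\begin{lemma}\label{lem:block}
Let $\gamma:[0,T]\to M$ be continuous with $\gamma(0)=z_i$ and $\gamma(T)\ne z_i$. Then $\gamma$ has infinite $d$-length.
\end{lemma}

\begin{proof}
Put $R=\min(d_0(\gamma(T),z_i),1/e)$ and $r_k=2^{-k}R$ for $k\ge0$. Let $\tau_k$ be the first time with $d_0(\gamma(\tau_k),z_i)=r_k$. By the intermediate value theorem $\tau_k$ exists, $\tau_{k+1}<\tau_k$, and $d_0(\gamma,z_i)\le r_k$ on $[0,\tau_k]$. Hence $\delta_i(\gamma)\le a_k:=\psi(r_k)$ on $[0,\tau_k]$, and $a_k>0$. By uniform continuity, $[\tau_{k+1},\tau_k]$ has a partition for which consecutive points of $\gamma$ have $d_0$-distance at most $a_k$. If two such points have $d_0$-distance $t$, then by \eqref{eq:twosided} their $d_i$-distance is at least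
\[
H^{-1}F_{a_k}(t)\ge H^{-1}t\,(2a_k)^{-\beta}=\frac{t}{2^\beta H\,\eta(r_k)}.
\]
The numbers $t$ add up to at least $d_0(\gamma(\tau_{k+1}),\gamma(\tau_k))\ge r_k-r_{k+1}=r_k/2$. As $r_k\le1/e$, the $d_i$-length of $\gamma|_{[\tau_{k+1},\tau_k]}$ is at least
\[
\frac{r_k}{2^{1+\beta}H\,\eta(r_k)}=\frac1{2^{1+\beta}H\,(\log(1/R)+k\log2)}.
\]
These intervals do not overlap and the sum over $k$ diverges, so the $d_i$-length of $\gamma$ is infinite. Since $d\ge4^{-i}d_i$, so is the $d$-length.
\end{proof}

\section{The measure of $X$}\label{sec:measure}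

By \eqref{eq:Omega}, the identity is Lipschitz on sets where $\Omega$ is bounded, so $\mathcal H^n_d$ is controlled by $\int\Omega^n$ on $\{\Omega<\infty\}$. Two things are needed: $\Omega\in L^n$, and $\mathcal H^n_d(\{\Omega=\infty\})=0$. The second does not follow from the first, because only the H\"older bound \eqref{eq:holder} is available on $\{\Omega=\infty\}$, and that bound allows a set of volume zero to have positive $\mathcal H^n_d$-measure. Both facts come from an explicit cover of the superlevel sets; the rapid decay of the coefficients $4^{-i}$ is used here.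

\begin{lemma}\label{lem:level}
For $\lambda\ge e$ we have $\{\Omega>2\lambda\}\subset\bigcup_{i\ge1}B_0\big(z_i,\frac{2^{-i}}{\lambda\log\lambda}\big)$. In particular
\begin{equation}\label{eq:level}
|\{\Omega>2\lambda\}|\le C_0(\lambda\log\lambda)^{-n}\qquad(\lambda\ge e).
\end{equation}
\end{lemma}

\begin{proof}
If $\Omega(x)>2\lambda$, then $\sum_i4^{-i}\omega_i(x)>\lambda=\sum_i2^{-i}\lambda$, so $\omega_i(x)>2^i\lambda$ for some $i$. Let $r=d_0(x,z_i)$; we may assume $r>0$. Then $\eta(r)<2^{-i}/\lambda<1/e$, so $r<1/e$ and $\log(1/r)>1$. Hence $r<\eta(r)<1/\lambda$, so $\log(1/r)>\log\lambda$ and $r=\eta(r)/\log(1/r)<2^{-i}/(\lambda\log\lambda)$. The estimate \eqref{eq:level} follows from \eqref{eq:vol} and $\sum_i2^{-in}\le1$.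
\end{proof}

\begin{proposition}\label{prop:measure}
Let $N=\{\Omega=\infty\}$ and $A_m=\{2^m\le\Omega<2^{m+1}\}$ for $m\ge0$.
\begin{itemize}
\item[(i)] $\Omega\in L^{n,q}(M)$ for every $q\in(1,\infty]$; in particular $\Omega\in L^n(M)$.
\item[(ii)] $\mathcal H^n_d(N)=0$, and $d_0\le d\le2^{m+1}d_0$ on $A_m$.
\item[(iii)] $\mathcal H^n_d(M)\le2^n\int_M\Omega^n<\infty$.
\item[(iv)] $|E|\le\mathcal H^n_d(E)$ for all $E\subset M$, and $|E|=0$ implies $\mathcal H^n_d(E)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) For $1<q<\infty$, substituting $s=2\lambda$ and using \eqref{eq:level} for $\lambda\ge e$,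
\[
\int_0^\infty s^{q-1}|\{\Omega>s\}|^{q/n}\,ds\le2^q\Big(\frac{e^q}q|M|^{q/n}+C_0^{q/n}\int_e^\infty\frac{d\lambda}{\lambda\log^q\lambda}\Big),
\]
and the last integral equals $1/(q-1)$. For $q=\infty$, \eqref{eq:level} gives $s|\{\Omega>s\}|^{1/n}\le2\max(e|M|^{1/n},C_0^{1/n})$. The case $q=n$ is allowed because $n\ge2$.

(ii) For each $\lambda\ge e$ the balls of Lemma~\ref{lem:level} cover $N$. By \eqref{eq:holder} the $i$th ball has $d$-diameter at most $C_1(\lambda\log\lambda)^{-(1-\beta)}2^{-(i-1)(1-\beta)}$. As $\lambda\to\infty$, the supremum of these diameters tends to $0$, and so does the sum of their $n$th powers, which is a constant times $(\lambda\log\lambda)^{-n(1-\beta)}$. Thus $\mathcal H^n_d(N)=0$. The bounds on $A_m$ are \eqref{eq:holder} and \eqref{eq:Omega}.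

(iii), (iv) The sets $A_m$ and $N$ are Borel and partition $M$. By (ii) and \eqref{eq:lipH}, every $E\subset M$ satisfies $\mathcal H^n_d(E)\le\sum_m2^{(m+1)n}|E\cap A_m|$. This vanishes if $|E|=0$. For $E=M$ use $2^{(m+1)n}|A_m|\le2^n\int_{A_m}\Omega^n$ and (i). Finally $|E|\le\mathcal H^n_d(E)$ because the identity $X\to(M,d_0)$ is $1$-Lipschitz.
\end{proof}

Part (iii) is Theorem~\ref{thm:main}(2). The convergence of $\int_e^\infty\frac{d\lambda}{\lambda\log^n\lambda}$ is the only use of $n\ge2$ in the proof of Theorem~\ref{thm:main}, and by Section~\ref{sec:intro} the theorem is false for $n=1$.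

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $x\notin N$, which holds for $\mathcal H^n_d$-almost every $x$. By \eqref{eq:Omega}, $B_d(x,r)\supset B_0(x,r/\Omega(x))$. By Proposition~\ref{prop:measure}(iv) and \eqref{eq:vol}, $\mathcal H^n_d(B_d(x,r))\ge2^{-n}\alpha_n\Omega(x)^{-n}r^n$ for $r\le s_0$.
\end{proof}

From now on fix finitely many balls $W_j=B_0(x_j,s_0)$ covering $M$, with charts $\varphi_j=\exp_{x_j}^{-1}:W_j\to B(0,s_0)$. They are $2$-bi-Lipschitz for $d_0$, hence $2$-Lipschitz for $d$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]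
The first sentence is Proposition~\ref{prop:measure}(ii). The set $A_m\cap W_j$ is the image of $\varphi_j(A_m\cap W_j)\subset\mathbb R^n$ under $\varphi_j^{-1}$, which is $2^{m+2}$-Lipschitz there as a map to $X$. These images cover $M\setminus N$, and some have positive measure because $\mathcal H^n_d(M)\ge|M|>0$. If such an image has positive measure, its domain is not open, by Theorem~\ref{thm:main}(4), proved in Section~\ref{sec:maps}.
\end{proof}

The bound $|E|\le\mathcal H^n_d(E)$ cannot give a lower estimate at all points. At $x=z_i$ we have $d(z_i,y)\ge4^{-i}H^{-1}d_0(z_i,y)^{1-\beta}$ by \eqref{eq:twosided}, so $B_d(z_i,r)$ has volume at most a constant times $r^{n/(1-\beta)}$. Instead we place in the ball a topological cube whose opposite faces are far apart for $d$, and map it by a Lipschitz map onto a Euclidean cube. Surjectivity comes from the Poincar\'e--Miranda theorem: \emph{if $\Phi:[-h,h]^n\to\mathbb R^n$ is continuous, $\Phi_k<0$ on $\{v_k=-h\}$ and $\Phi_k>0$ on $\{v_k=h\}$ for all $k$, then $\Phi$ has a zero.} To see this, let $\pi$ truncate each coordinate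 to $[-h,h]$, and let $v$ be a fixed point of $v\mapsto\pi(v-\Phi(v))$, given by Brouwer's theorem. If $v_k=h$ then $v_k-\Phi_k(v)\ge h$, and if $v_k=-h$ then $v_k-\Phi_k(v)\le-h$; both contradict the signs. So $|v_k|<h$, no truncation occurs, and $\Phi(v)=0$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $x\in X$ and $0<r\le\operatorname{diam}X$. The set $\{w:d(x,w)\ge r/2\}$ is compact, and it contains one of any two points at distance $\operatorname{diam}X$. Let $w$ minimize $d_0(x,\cdot)$ on this set and put $s=d_0(x,w)>0$. Then $B_0(x,s)\subset B_d(x,r/2)$. Let $h=\min(s,s_0)/(2\sqrt n)$ and $K=2\sqrt n\max(1,D_0/s_0)$, so that $h\ge s/K$ since $s\le D_0$. The cube $[-h,h]^n$ lies in the closed ball of radius $\min(s,s_0)/2$. Let $Q\subset B_0(x,s)$ be its image under $\exp_x$, and $Q_k^\pm$ the images of the faces $\{v_k=\pm h\}$.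

Let $y\in Q_k^-$ and $y'\in Q_k^+$. Then $d_0(y,y')\ge\frac12\cdot2h\ge s/K$, so $d_0(y,x)<s\le Kd_0(y,y')$ and $d_0(y,w)<2s\le2Kd_0(y,y')$. Proposition~\ref{prop:qs}, with base point $y$, gives
\[
\frac r2\le d(x,w)\le d(y,x)+d(y,w)\le\big(\Theta(K)+\Theta(2K)\big)\,d(y,y')=3HK\,d(y,y').
\]
Hence $d(y,y')\ge b:=r/(6HK)$. Define $G:Q\to\mathbb R^n$ by $G_k(y)=\operatorname{dist}_d(y,Q_k^-)$. Then $G_k=0$ on $Q_k^-$ and $G_k\ge b$ on $Q_k^+$. For $\xi\in(0,b)^n$ the Poincar\'e--Miranda theorem applies to $G\circ\exp_x-\xi$, so $G(Q)\supset(0,b)^n$. Each $G_k$ is $1$-Lipschitz for $d$, so $G$ is $\sqrt n$-Lipschitz, and \eqref{eq:lipH} gives $\mathcal H^n_d(B_d(x,r))\ge\mathcal H^n_d(Q)\ge n^{-n/2}b^n=cr^n$ with $c=n^{-n/2}(6HK)^{-n}$.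
\end{proof}

\section{Lipschitz maps from open sets}\label{sec:maps}

The blocked points form a null set, and a set of positive measure can miss them all. The next lemma is where openness of the domain is used: it turns positive measure into nonempty interior. We state it under hypotheses that also cover Section~\ref{sec:lorentz}. A \emph{null set} in $\mathbb R^n$ is a set of $\mathcal L^n$-measure zero.

\begin{lemma}\label{lem:interior}
Let $G\subset\mathbb R^n$ be open and let $v:G\to\mathbb R^n$ be continuous, differentiable almost everywhere, and map null sets to null sets. If $\mathcal L^n(v(G))>0$, then $v(G)$ contains a nonempty open set.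
\end{lemma}

\begin{proof}
\emph{Singular points contribute nothing.} Let $Z$ be the set of points where $v$ is differentiable with $\det Dv=0$, and $Z_k=\{u\in Z:|u|<k,\ \|Dv(u)\|\le k\}$. Fix $\varepsilon\in(0,1)$. For $u\in Z_k$ choose $r_u\in(0,1]$ with $B(u,r_u)\subset G$ and $|v(u')-v(u)-Dv(u)(u'-u)|\le\varepsilon r_u$ for $u'\in B(u,r_u)$. The image of $Dv(u)$ lies in a hyperplane, so $v(B(u,r_u))$ lies in a box with $n-1$ sides of length $2(k+1)r_u$ and one of length $2\varepsilon r_u$. By the Vitali covering lemma, every family of balls of bounded radius in $\mathbb R^n$ has a countable disjoint subfamily whose fivefold enlargements cover the union of the family. So there are disjoint balls $B(u_l,r_{u_l}/5)\subset B(0,k+1)$ with $Z_k\subset\bigcup_lB(u_l,r_{u_l})$. Disjointness gives $\sum_lr_{u_l}^n\le5^n(k+1)^n$, hence $\mathcal L^n(v(Z_k))\le10^n(k+1)^{2n-1}\varepsilon$. As $\varepsilon$ and $k$ are arbitrary, $v(Z)$ is null.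

The points of non-differentiability also have a null image. So there is $u\in G$ at which $v$ is differentiable with $A=Dv(u)$ invertible.

\emph{The image contains a ball about $v(u)$.} Let $c_0=\|A^{-1}\|^{-1}$, and choose $s>0$ with $\bar B(u,s)\subset G$ and $|v(u+\zeta)-v(u)-A\zeta|\le\frac{c_0}2|\zeta|$ for $|\zeta|\le s$. Let $|\xi|\le c_0s/2$. The continuous map $\zeta\mapsto A^{-1}\big(A\zeta-(v(u+\zeta)-v(u))+\xi\big)$ sends $\bar B(0,s)$ into itself, since its norm is at most $c_0^{-1}(c_0s/2+c_0s/2)=s$. A fixed point $\zeta$, given by Brouwer's theorem, satisfies $v(u+\zeta)=v(u)+\xi$.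
\end{proof}

\begin{lemma}\label{lem:hit}
Let $U\subset\mathbb R^n$ be open and $f:U\to X$ continuous with $\mathcal H^n_d(f(U))>0$. Suppose that each $v_j=\varphi_j\circ f$, defined on the open set $f^{-1}(W_j)$, is differentiable almost everywhere and maps null sets to null sets. Then there are a component $V$ of $U$ and an index $i$ such that $z_i\in f(V)$ and $f|_V$ is not constant.
\end{lemma}

\begin{proof}
The set $U$ has countably many components $V$, all open, so it is a countable union of open sets $G=V\cap f^{-1}(W_j)$. One of them has $\mathcal H^n_d(f(G))>0$. Then $|f(G)|>0$ by Proposition~\ref{prop:measure}(iv), and $\mathcal L^n(v_j(G))\ge2^{-n}|f(G)|>0$ by \eqref{eq:lipH} for $\varphi_j^{-1}$. By Lemma~\ref{lem:interior}, $v_j(G)$ contains a nonempty open set $O$. Then $\varphi_j^{-1}(O)\subset f(V)$ is open in $M$, so it has more than one point and contains some $z_i$.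
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
Let $f:U\to X$ be locally Lipschitz and suppose $\mathcal H^n_d(f(U))>0$. Each $v_j=\varphi_j\circ f$ is locally Lipschitz, because $\varphi_j$ is $2$-Lipschitz for $d$. Cover its domain by countably many balls on which it is Lipschitz. On each of them it is differentiable almost everywhere by Rademacher's theorem and maps null sets to null sets by \eqref{eq:lipH}. Lemma~\ref{lem:hit} gives a component $V$ and $u_1,u_2\in V$ with $f(u_1)=z_i\ne f(u_2)$. Join $u_1$ to $u_2$ by a polygonal path $\sigma$ in the connected open set $V$. By compactness $\sigma$ can be cut into finitely many pieces, each inside a ball on which $f$ is Lipschitz. So $f\circ\sigma$ has finite $d$-length, starts at $z_i$ and ends elsewhere. This contradicts Lemma~\ref{lem:block}.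
\end{proof}

Theorem~\ref{thm:main} is proved.

\section{Upper gradients in Lorentz spaces}\label{sec:lorentz}

The argument above needs much less than a Lipschitz bound: the hypotheses of Lemma~\ref{lem:hit}, and enough rectifiable image curves through a \emph{given} point. The second requirement singles out $L^{n,1}$, by the following estimate in polar coordinates.

\begin{lemma}\label{lem:polar}
Let $B=B(u,s)\subset\mathbb R^n$ and let $g:B\to[0,\infty]$ be a Borel function in $L^{n,1}(B)$. Then $\int_0^sg(u+t\theta)\,dt<\infty$ for almost every $\theta\in S^{n-1}$.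
\end{lemma}

\begin{proof}
Let $k(\xi)=|\xi-u|^{1-n}$. Let $E\subset B$ be measurable and choose $\rho\ge0$ with $\alpha_n\rho^n=\mathcal L^n(E)$. The sets $E\setminus B(u,\rho)$ and $B(u,\rho)\setminus E$ have equal measure, and $k$ is no larger at any point of the first than at any point of the second. Hence $\int_Ek\le\int_{B(u,\rho)}k=n\alpha_n\rho=n\alpha_n^{1-1/n}\mathcal L^n(E)^{1/n}$. By polar coordinates and Tonelli's theorem,
\[
\int_{S^{n-1}}\int_0^sg(u+t\theta)\,dt\,d\theta=\int_Bgk=\int_0^\infty\int_{\{g>\lambda\}}k\,d\xi\,d\lambda\le n\alpha_n^{1-1/n}\int_0^\infty\mathcal L^n(\{g>\lambda\})^{1/n}\,d\lambda,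
\]
which is finite. So the inner integral on the left is finite for almost every $\theta$.
\end{proof}

For the first requirement we use the following result of Kauhanen, Koskela and Mal\'y \cite{KKM}, in which the differentiability is due to Stein: \emph{if $G\subset\mathbb R^n$ is open and $v\in W^{1,1}_{\mathrm{loc}}(G;\mathbb R^n)$ is continuous with $|Dv|\in L^{n,1}_{\mathrm{loc}}(G)$, then $v$ is differentiable almost everywhere and maps null sets to null sets.}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d), first statement]
Let $f:U\to X$ be continuous with upper gradient $g\in L^{n,1}_{\mathrm{loc}}(U)$, and suppose $\mathcal H^n_d(f(U))>0$.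

\emph{Lemma~\ref{lem:hit} applies.} Fix $j$, and let $G=f^{-1}(W_j)$ and $v=\varphi_j\circ f$ on $G$. For each segment $I\subset G$ with endpoints $u,u'$,
\begin{equation}\label{eq:segment}
|v(u)-v(u')|\le2\,d(f(u),f(u'))\le2\int_Ig\,ds.
\end{equation}
The function $g$ is integrable on every closed cube $P\subset G$ with sides parallel to the axes, since
\[
\int_Pg=\int_0^\infty\mathcal L^n(P\cap\{g>\lambda\})\,d\lambda\le\mathcal L^n(P)^{1-1/n}\int_0^\infty\mathcal L^n(P\cap\{g>\lambda\})^{1/n}\,d\lambda.
\]
By Fubini's theorem $g$ is integrable on almost every segment of $P$ parallel to the $k$th axis. On such a segment \eqref{eq:segment} shows that $v$ is absolutely continuous, and that $|\partial_kv|\le2g$ at almost every point, by the one-dimensional Lebesgue differentiation theorem. Integrating by parts on these segments against test functions shows that $v\in W^{1,1}_{\mathrm{loc}}(G;\mathbb R^n)$ with weak derivatives $\partial_kv$. Thus $|Dv|\le2\sqrt n\,g$ almost everywhere and $|Dv|\in L^{n,1}_{\mathrm{loc}}(G)$. By the quoted result, the hypotheses of Lemma~\ref{lem:hit}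 hold. So there are a component $V$ and an index $i$ such that $S=V\cap f^{-1}(z_i)$ is nonempty and $S\ne V$.

\emph{The set $S$ is open.} Let $u\in S$ and $\bar B(u,s)\subset V$. For $\theta\in S^{n-1}$ and $0<t_0<s$, the upper gradient inequality on subsegments bounds the $d$-length of the curve $t\mapsto f(u+t\theta)$, $t\in[0,t_0]$, by $\int_0^sg(u+t\theta)\,dt$. For almost every $\theta$ this is finite by Lemma~\ref{lem:polar}, and then Lemma~\ref{lem:block} gives $f(u+t_0\theta)=z_i$ for all $t_0<s$. These directions are dense in the sphere, so $f\equiv z_i$ on $B(u,s)$ by continuity.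

Since $S$ is also closed in the connected set $V$ and nonempty, $S=V$, a contradiction.
\end{proof}

For the second statement, the pointwise bound \eqref{eq:Omega} suggests $\Omega$ as an upper gradient. It is not continuous, so we argue for each $d_i$ separately.

\begin{lemma}\label{lem:ug}
If $T>0$, $L>0$ and $\gamma:[0,T]\to(M,d_0)$ is $L$-Lipschitz, then $d(\gamma(0),\gamma(T))\le L\int_0^T\Omega(\gamma(t))\,dt$.
\end{lemma}

\begin{proof}
We show $d_i(\gamma(0),\gamma(T))\le L\int_0^T\omega_i(\gamma(t))\,dt$ for each $i$. If $\gamma$ avoids $z_i$, then $\omega_i\circ\gamma$ is finite and continuous, and for every partition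
\[
d_i(\gamma(0),\gamma(T))\le\sum_kd_i(\gamma(t_{k-1}),\gamma(t_k))\le L\sum_k\omega_i(\gamma(t_{k-1}))\,(t_k-t_{k-1}).
\]
These Riemann sums converge to the integral. If $\gamma(t_0)=z_i$, then $d_0(\gamma(t),z_i)\le L|t-t_0|$, so $\omega_i(\gamma(t))\ge1/\eta(L|t-t_0|)$, and the integral is infinite because $\int_0^\epsilon\frac{dr}{r\log(1/r)}=\infty$ for $0<\epsilon\le1/e$. Multiply by $4^{-i}$, add $d_0(\gamma(0),\gamma(T))\le LT$, and sum by monotone convergence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d), remaining statements]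
Lemma~\ref{lem:ug} with $L=1$, applied to arc length parametrizations, shows that $\Omega$ is an upper gradient of the identity $(M,d_0)\to X$; for constant curves both sides of the inequality vanish. By Proposition~\ref{prop:measure}(i), $\Omega\in L^{n,q}(M)$ for every $q>1$.

For sharpness take $U=B(0,s_0)$ and $f=\varphi_1^{-1}:U\to X$, which is continuous. If $\sigma$ is a rectifiable curve in $U$ parametrized by arc length, then $f\circ\sigma$ is $2$-Lipschitz for $d_0$, so Lemma~\ref{lem:ug} with $L=2$ shows that $g=2\,\Omega\circ f$ is an upper gradient of $f$. By \eqref{eq:lipH}, $\mathcal L^n(\{g>2\lambda\})\le2^n|\{\Omega>\lambda\}|$, so $g\in L^{n,q}(U)$ for every $q>1$. Yet $\mathcal H^n_d(f(U))\ge|W_1|>0$.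
\end{proof}

This completes the proof of Theorem~\ref{thm:more}. One family of integrals, $\int_1^\infty\ell^{-q}\,d\ell$, governs both sides of (d): its divergence for $q=1$ blocks the points $z_i$, and its convergence for $q>1$ puts $\Omega$ in $L^{n,q}$.

\begin{thebibliography}{9}

\bibitem{BMW}
Giuliano Basso, Denis Marti and Stefan Wenger,
\emph{Geometric and analytic structures on metric spaces homeomorphic to a manifold},
arXiv:2303.13490 (2023).

\bibitem{KKM}
Kauhanen, Koskela and Mal\'y,
\emph{On functions with derivatives in a Lorentz space},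
Manuscripta Math. 100 (1999), 87--101.

\end{thebibliography}
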